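# Triangular factorization over a valuation ring and affine $\Lambda$-buildings for arbitrary restricted root systems

## 1. Factoring an integral matrix through its residue

Let $O$ be a valuation ring with fraction field $\mathbb F$, maximal ideal $\mathfrak m$ and residue field $\kappa=O/\mathfrak m$. Take $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\operatorname{SL}_2(O)$ and suppose that the reduction $\bar g$ over $\kappa$ has $\bar a\neq0$. Then $a$ is a unit of $O$, and
$$g=\begin{pmatrix}1&0\\c/a&1\end{pmatrix}\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix}\begin{pmatrix}1&b/a\\0&1\end{pmatrix}$$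
has all three factors in $\operatorname{SL}_2(O)$. A condition on $\bar g$ alone (it lies in the open set $\bar a\ne0$) controls the denominators of a factorization over $\mathbb F$.

The same works in any connected linear algebraic group $G$ over a subfield $\mathbb K\subseteq O$. A cocharacter $e$ of a split torus gives a centralizer $L_e$ and two opposite unipotent groups $U_e^\pm$, and multiplication $U_e^-\times L_e\times U_e^+\to G$ is an isomorphism onto an open set. If $g$ is integral and $\bar g$ lies in that open set, then $g=u^-lu^+$ with integral factors.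

What is this for? The group $G$ over $\mathbb F$ will act on a space $\mathcal B$ that contains a copy of $\mathbb A\cong\Lambda^r$, where $\Lambda$ is the value group. If $g$ fixes two points $0$ and $\lambda$ of $\mathbb A$, then $g$ is integral and $\bar g$ lies in the parabolic subgroup attached to a rational direction $e$ that points the way $\lambda$ does. So $\bar g$ lies in the open set and $g=u^-lu^+$ with integral factors. The fixed points of $u^\pm$ in $\mathbb A$ are given by inequalities $\alpha(\lambda)\ge c$ in which $\alpha$ is a *root*, and $l$ fixes everything in the directions killed by the roots orthogonal to $e$. This shows that two copies of $\mathbb A$ in $\mathcal B$ meet in a set cut out by roots. A second use, in a rank-one subgroup, constructs the third apartment demanded by the exchange condition for buildings. In neither place does it matter whether the root system is reduced, and the aim of these notes is to prove that $\mathcal B$ is an affine $\Lambda$-building for every restricted root system.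

## 2. The space $\mathcal B$, its charts, and the theorems

The setting is that of Raphael Appenzeller, "Semialgebraic groups and generalized affine buildings", arXiv:2407.20406 (2024). The facts asserted in this section are part of the setting.

**Fields.** $\mathbb K\subseteq\mathbb R$ is a real closed field, and $\mathbb F\supseteq\mathbb K$ is a non-Archimedean real closed field with a valuation $v:\mathbb F\to\Lambda\cup\{\infty\}$ that is *order-compatible*: $0<x\le y$ implies $v(x)\ge v(y)$. We take $v$ surjective onto a nontrivial ordered abelian group $\Lambda$, which is divisible since $\mathbb F$ is real closed. Put $O=\{x:v(x)\ge0\}$. Example: real Puiseux series in a positive infinitesimal $t$, with $v$ the order in $t$; here $\Lambda=\mathbb Q$ and $\kappa=\mathbb R$.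

**Group.** $G\le\operatorname{SL}_n$ is a semisimple linear algebraic group over $\mathbb K$ that is self-adjoint: $G^T=G$. A semialgebraic set over $\mathbb K$ is given by a formula, and the same formula defines its *extension* to any real closed $R\supseteq\mathbb K$. Let $G_R$ be the extension of $G(\mathbb R)^\circ$, equivalently the semialgebraically connected component of $1$ in $G(R)$, and $K_R=G_R\cap\operatorname{SO}(n,R)$.

**Torus and roots.** $S\le G$ is a self-adjoint maximal $\mathbb K$-split torus, and $A_R$ is the semialgebraic identity component of $S(R)$. (For $S=\mathbb G_m$ we get $S(\mathbb F)=\mathbb F^\times$ and $A_{\mathbb F}=\mathbb F_{>0}$.) $X=X^*(S)\cong\mathbb Z^r$ is the character group and $\Sigma\subset X$ the restricted root system; $\chi_\alpha$ is the character of $\alpha\in\Sigma$, and $\chi_{2\alpha}=\chi_\alpha^2$ if $\alpha,2\alpha\in\Sigma$. $\Sigma$ is *non-reduced* if such a pair exists. Fix positive roots $\Sigma^+$ and put $A_{\mathbb F}^+=\{a\in A_{\mathbb F}:\chi_\alpha(a)\ge1\ \forall\alpha\in\Sigma^+\}$.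 The Cartan decomposition $G_{\mathbb F}=K_{\mathbb F}A^+_{\mathbb F}K_{\mathbb F}$ holds, with unique $A_{\mathbb F}^+$-component.

**The space.** Let $\mathcal X_{\mathbb F}=\{gg^T:g\in G_{\mathbb F}\}$, with action $g.x=gxg^T$ and base point $o=\mathrm{Id}$. For $x=g.o$, $y=h.o$ write $g^{-1}h\in K_{\mathbb F}aK_{\mathbb F}$ with $a\in A_{\mathbb F}^+$ and put
$$d(x,y)=-v\Bigl(\prod_{\alpha\in\Sigma^+}\chi_\alpha(a)\Bigr)\in\Lambda_{\ge0}.$$
This is a $G_{\mathbb F}$-invariant $\Lambda$-pseudometric. Identifying points at distance $0$ gives the $\Lambda$-metric space $\mathcal B$, on which $G_{\mathbb F}$ acts by isometries.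

**Model apartment.** Let $\mathbb A=\operatorname{Hom}_{\mathbb Z}(X,\Lambda)\cong\Lambda^r$; a root acts by $\alpha(\lambda)=\lambda(\alpha)$. The map $\psi:A_{\mathbb F}\to\mathbb A$, $\psi(a)(\chi)=-v(\chi(a))$, is surjective with kernel $A_{\mathbb F}(O)$. The map $f_0:\mathbb A\to\mathcal B$, $f_0(\psi(a))=[a.o]$, is well defined and injective. Let $W_s$ be the Weyl group of $\Sigma$ (the same as that of its reduced subsystem), acting dually on $\mathbb A$, and $W_a=W_s\ltimes\mathbb A$ with $\mathbb A$ acting by translations. The metric $d_{\mathbb A}(\lambda,\mu)=\sum_{\alpha\in\Sigma^+}|\alpha(\lambda-\mu)|$ is $W_a$-invariant, and $d(f_0(\lambda),f_0(\mu))=d_{\mathbb A}(\lambda,\mu)$.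

**Walls, half-apartments, sectors.** For $\alpha\in\Sigma$ and $\ell\in\Lambda$ let $M_{\alpha,\ell}=\{\alpha(\lambda)=\ell\}$, $H^+_{\alpha,\ell}=\{\alpha(\lambda)\ge\ell\}$, $H^-_{\alpha,\ell}=\{\alpha(\lambda)\le\ell\}=H^+_{-\alpha,-\ell}$. A sector is $x+wC$ with $x\in\mathbb A$, $w\in W_s$, $C=\{\lambda:\alpha(\lambda)\ge0\ \forall\alpha\in\Sigma^+\}$; a subsector of it is a set $y+wC$ contained in it. Since $\Lambda$ is divisible, $H^+_{2\alpha,\ell}=H^+_{\alpha,\ell/2}$, so the root $2\alpha$ adds no new half-apartments.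

**Charts.** Let $\mathcal F=\{g\circ f_0:g\in G_{\mathbb F}\}$. Apartments, half-apartments, walls and sectors of $\mathcal B$ are images under $f\in\mathcal F$ of the corresponding sets, and $\partial f(H^\pm_{\alpha,\ell})=f(M_{\alpha,\ell})$.

**Definition.** $(\mathcal B,\mathcal F)$ is an *affine $\Lambda$-building* if $\mathcal B=\bigcup_{f\in\mathcal F}f(\mathbb A)$ and the following hold.

- (A1) $f\circ w\in\mathcal F$ for $f\in\mathcal F$, $w\in W_a$.
- (A2) For $f,f'\in\mathcal F$ the set $Y=f^{-1}(f'(\mathbb A))$ is empty or a finite intersection of closed half-apartments, and there is $w\in W_a$ with $f|_Y=(f'\circ w)|_Y$.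
- (A3) Any two points of $\mathcal B$ lie in a common apartment.
- (A4) Any two sectors $S,S'$ of $\mathcal B$ have subsectors $S_1\subseteq S$, $S_1'\subseteq S'$ contained in a common apartment.
- (A5) For every apartment $f(\mathbb A)$ and $x\in f(\mathbb A)$ there is a retraction $\rho:\mathcal B\to f(\mathbb A)$ with $d(\rho(y),\rho(z))\le d(y,z)$ for all $y,z$, and $\rho^{-1}(x)=\{x\}$.
- (EC) If $f_1,f_2\in\mathcal F$ and $f_1(\mathbb A)\cap f_2(\mathbb A)$ is a half-apartment, then there is $f_3\in\mathcal F$ such that $f_i(\mathbb A)\cap f_3(\mathbb A)$ is a half-apartment for $i=1,2$. Moreover, $f_3(\mathbb A)=(f_1(\mathbb A)\cap f_3(\mathbb A))\cup(f_2(\mathbb A)\cap f_3(\mathbb A))$ and $\partial(f_1(\mathbb A)\cap f_2(\mathbb A))=f_1(\mathbb A)\cap f_3(\mathbb A)\cap f_2(\mathbb A)\cap f_3(\mathbb A)$.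

An empty intersection of half-apartments means $\mathbb A$; this is needed for $f=f'$ in (A2). If $\Sigma$ is reduced, Appenzeller's theorem says that $(\mathcal B,\mathcal F)$ is an affine $\Lambda$-building. The question is whether this survives when $\Sigma$ is not reduced. It does, and the proof below treats all $\Sigma$ at once without using the reduced case.

**Theorem A.** For all $G,\mathbb F,v$ as above, $(\mathcal B,\mathcal F)$ satisfies $\mathcal B=\bigcup_ff(\mathbb A)$, (A1)–(A5) and (EC). In particular, for every such $G,\mathbb F,v$ with $\Sigma$ non-reduced, $(\mathcal B,\mathcal F)$ is an affine $\Lambda$-building.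

**Theorem B.** In the same generality:

1. A nonempty subset $Y\subseteq\mathbb A$ is of the form $f^{-1}(f'(\mathbb A))$ with $f,f'\in\mathcal F$ if and only if it is a finite intersection of closed half-apartments. In particular every wall $M_{\alpha,\ell}$ ($\alpha\in\Sigma$, $\ell\in\Lambda$) bounds a half-apartment occurring as the intersection of two apartments.
2. Let $D(x,y)\in C$ be $\psi(a)$, where $a$ is the $A_{\mathbb F}^+$-component of $g^{-1}h$ for $x=g.o$, $y=h.o$. The retractions in (A5) can be chosen with $\varpi(D(\rho y,\rho z))\le\varpi(D(y,z))$ for every fundamental weight $\varpi$.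

## 3. Integral points, weight blocks and rational directions

**Valuations of rational numbers and of $\mathbb K$.** For an integer $m\ge1$, $v(m)\ge0$ by the ultrametric inequality, and $v(m)\le v(1)=0$ by order-compatibility. So $v(m)=0$. Every positive element of $\mathbb K\subseteq\mathbb R$ lies between some $1/m$ and $m$, so $v$ is trivial on $\mathbb K^\times$ and $\mathbb K\subseteq O$.

**The residue field is real closed.** $O$ and its maximal ideal $\mathfrak m$ are convex, so $\kappa=O/\mathfrak m\supseteq\mathbb K$ is an ordered field. A positive element of $\kappa$ lifts to a positive unit, whose square root in $\mathbb F$ is a unit, so it is a square in $\kappa$. A monic polynomial of odd degree over $\kappa$ lifts to a monic one in $O[t]$; it has a root in $\mathbb F$, which lies in $O$ because $O$ is integrally closed. Hence $\kappa$ is real closed.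

**Integral matrices.** For a matrix, $v$ denotes the minimum over the entries. Put $G_{\mathbb F}(O)=G_{\mathbb F}\cap\operatorname{SL}_n(O)$. Reduction $g\mapsto\bar g$ is a homomorphism $G(O)\to G(\kappa)$. Orthogonal matrices have entries in $[-1,1]\subseteq O$, so $K_{\mathbb F}\subseteq G_{\mathbb F}(O)$.

**Connectedness.** $G_{\mathbb F}$ and $S$ lie in the Zariski identity component of $G$, which is again self-adjoint and defined over $\mathbb K$. So we assume $G$ connected.

**Linear algebra over $\Lambda$.** $\Lambda$ is a nontrivial ordered $\mathbb Q$-vector space, densely ordered and unbounded. Elements of $\mathbb A$ extend to $X\otimes\mathbb Q$. Put $N=X_*(S)\otimes\mathbb Q=\operatorname{Hom}(X,\mathbb Q)$, so $\mathbb A=N\otimes_{\mathbb Q}\Lambda$; for $e\in N$, $\varepsilon\in\Lambda$ let $\varepsilon e\in\mathbb A$ be $\chi\mapsto\langle\chi,e\rangle\varepsilon$. For $\lambda\in\mathbb A$ fix $a_\lambda\in A_{\mathbb F}$ with $\psi(a_\lambda)=\lambda$, so $v(\chi(a_\lambda))=-\lambda(\chi)$ and $f_0(\lambda)=[a_\lambda.o]$.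 Then $af_0(\lambda)=f_0(\lambda+\psi(a))$ for $a\in A_{\mathbb F}$. As $G$ is semisimple, $\Sigma$ spans $X\otimes\mathbb Q$. We use repeatedly that a vector space over an infinite field is not a finite union of proper subspaces.

**Weight blocks.** Decompose $\mathbb K^n=\bigoplus V_\chi$ into weight spaces of $S$ and use a $\mathbb K$-basis of weight vectors. The change of basis lies in $\operatorname{GL}_n(\mathbb K)\subseteq\operatorname{GL}_n(O)$, so it affects neither integrality nor $v$ of a matrix. Write $g=(g_{\chi\eta})$ in blocks. The weights generate $X$, since $S$ acts faithfully.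

**Lemma 3.1.** The stabilizer of $o\in\mathcal B$ in $G_{\mathbb F}$ is $G_{\mathbb F}(O)$. For $g\in G_{\mathbb F}$,
$$f_0(\lambda)=gf_0(\mu)\iff a_\lambda^{-1}ga_\mu\in G_{\mathbb F}(O)\iff v(g_{\chi\eta})\ge\mu(\eta)-\lambda(\chi)\quad\forall\chi,\eta.\tag{1}$$

*Proof.* Put $\delta=\sum_{\alpha\in\Sigma^+}\alpha$. If $g=kak'$ with $a\in A^+_{\mathbb F}$, then $d(o,g.o)=\delta(\psi(a))$. Since $\chi_\alpha(a)\ge1$ gives $v(\chi_\alpha(a))\le0$, all $\alpha(\psi(a))$ with $\alpha\in\Sigma^+$ are $\ge0$, that is, $\psi(a)\in C$. So $d(o,g.o)=0$ iff all $\alpha(\psi(a))=0$, iff $\psi(a)=0$ (as $\Sigma$ spans), iff $a\in A_{\mathbb F}(O)$, iff $g\in G_{\mathbb F}(O)$ (as $k,k'\in G_{\mathbb F}(O)$). For the second claim, $f_0(\lambda)=gf_0(\mu)$ says that $a_\lambda^{-1}ga_\mu$ stabilizes $o$. Its $(\chi,\eta)$ block is $\chi(a_\lambda)^{-1}g_{\chi\eta}\eta(a_\mu)$, of valuation $\lambda(\chi)-\mu(\eta)+v(g_{\chi\eta})$, and a matrix of determinant $1$ with entries in $O$ lies in $\operatorname{SL}_n(O)$. $\square$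

We say that $g$ *fixes* $\nu\in\mathbb A$ if $gf_0(\nu)=f_0(\nu)$.

A point $\lambda\in\mathbb A$ need not be a multiple of a rational vector: for $\Lambda=\mathbb R$, $r=2$, take $\lambda=(1,\sqrt2)$. On finitely many characters its signs can still be imitated: on $x$, $y$ and $y-x$, the vector $(2,3)$ has the same signs. This is general.

**Lemma 3.2 (rational directions).** Let $T_0,T_1\subset X\otimes\mathbb Q$ be finite and $\lambda\in\mathbb A$ with $\lambda=0$ on $T_0$ and $\lambda>0$ on $T_1$. Then there is $e\in N$ with $\langle\theta,e\rangle=0$ on $T_0$ and $\langle\theta,e\rangle>0$ on $T_1$.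

*Proof.* Otherwise Gordan's theorem over $\mathbb Q$, applied to the images of $T_1$ in $(X\otimes\mathbb Q)/\operatorname{span}T_0$, gives $p_\theta\in\mathbb Q_{\ge0}$, not all zero, with $\sum_{T_1}p_\theta\theta\in\operatorname{span}T_0$. Evaluating at $\lambda$ gives $0<\sum p_\theta\lambda(\theta)=0$. $\square$

## 4. Two groups of rank one, and two approaches that stop

**$\operatorname{SL}_2$.** Let $S=\{\operatorname{diag}(t,t^{-1})\}$. Here $\Sigma^+=\{\alpha\}$ with $\chi_\alpha=t^2$, and $\mathbb A\cong\Lambda$. For $u=\begin{pmatrix}1&b\\0&1\end{pmatrix}$ the matrix $a_\nu^{-1}ua_\nu$ has upper right entry $\chi_\alpha(a_\nu)^{-1}b$, so $u$ fixes $\nu$ iff $\alpha(\nu)\ge-v(b)$. The apartments $f_0(\mathbb A)$ and $uf_0(\mathbb A)$ thus share the half-line $\alpha\ge-v(b)$.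

**$\operatorname{SU}(2,1)$, a non-reduced example.** Let $\mathbb C_{\mathbb F}=\mathbb F(i)$ with $v(a+bi)=\min(v(a),v(b))$. Order-compatibility gives $v(a^2+b^2)=\min(2v(a),2v(b))$, so $v(a+bi)=\frac12v(a^2+b^2)$, and this is multiplicative. Let $J$ be the $3\times3$ antidiagonal matrix of ones and $G_{\mathbb F}=\{g\in\operatorname{SL}_3(\mathbb C_{\mathbb F}):g^*Jg=J\}$, viewed in $\operatorname{SL}_6(\mathbb F)$, where $g^*$ becomes the transpose. From $g^*Jg=J$ one gets $g^{-1}=Jg^*J$, hence $gJg^*=J$; so the group is self-adjoint. With $S=\{\operatorname{diag}(t,1,t^{-1})\}$, the Lie algebra condition $X_{4-i,j}+\overline{X_{4-j,i}}=0$ shows that $\mathfrak g_\alpha$ ($\chi_\alpha=t$) consists of matrices with entries $X_{12}=-\bar z$, $X_{23}=z$, and $\mathfrak g_{2\alpha}$ of matrices with the single entry $X_{13}=iy$, $y\in\mathbb F$. So $\Sigma=\{\pm\alpha,\pm2\alpha\}$ and $\mathbb A=\Lambda$ with coordinate $x=\alpha(\lambda)$. The metric is $3|x-x'|$. Exponentiating,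
$$u=\exp(n_\alpha+n_{2\alpha})=\begin{pmatrix}1&-\bar z&w\\0&1&z\\0&0&1\end{pmatrix},\qquad w=iy-\tfrac12|z|^2,\quad w+\bar w=-|z|^2.$$
Conjugating by $a_x^{-1}$, $u$ fixes $x$ iff $x\ge-v(z)$ and $2x\ge-v(w)$. As $v(w)=\min(2v(z),v(y))$, the second condition implies the first, and
$$\operatorname{Fix}(u)=\{x:2x\ge-v(w)\}=\{x\ge\max(-v(z),-\tfrac12v(y))\},$$
a half-apartment again.

For (EC) we want, when $\operatorname{Fix}(u)=\{x\ge0\}$, i.e. $v(w)=0$, a third apartment containing $f_0(\{x\le0\})$ and $uf_0(\{x\le0\})$. Put $\ell(z',w')=\begin{pmatrix}1&0&0\\z'&1&0\\w'&-\bar z'&1\end{pmatrix}$ with $w'+\bar w'=-|z'|^2$; these matrices form the opposite unipotent group. For $w\ne0$,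
$$u=\ell\Bigl(\frac zw,\frac1w\Bigr)\begin{pmatrix}0&0&w\\0&-\bar w/w&0\\1/\bar w&0&0\end{pmatrix}\ell\Bigl(\frac z{\bar w},\frac1w\Bigr).\tag{2}$$
To check (2), multiply the last two factors: the rows are $(1,-\bar z,w)$, $-\frac{\bar w}{w}(\frac z{\bar w},1,0)$ and $(\frac1{\bar w},0,0)$. Multiplying by the first factor, the first row is $(1,-\bar z,w)$. The second is $(\frac zw-\frac zw,\ \frac{-|z|^2-\bar w}{w},\ z)=(0,1,z)$. The third is $(\frac1w+\frac{|z|^2}{w\bar w}+\frac1{\bar w},\ -\frac{\bar z}w+\frac{\bar z}w,\ 1)=(0,0,1)$. The constraints hold since $\frac1w+\frac1{\bar w}=-\frac{|z|^2}{|w|^2}$. If $v(w)=0$, then $v(z)\ge0$ and everything is integral. The outer factors fix $\{x\le0\}$ and the middle one reflects the apartment at $0$; Section 12 will show how (EC) follows from such a factorization.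

**One root at a time.** A first thought for (EC) is to treat the commuting factors $\exp(n_\alpha)$ and $\exp(n_{2\alpha})$ of $u$ separately. Suppose $v(y)=0$ and $0<v(z)<\infty$; then $\operatorname{Fix}(u)=\{x\ge0\}$. The factor $\exp(n_\alpha)$ has $y=0$, so its $w$ is $w_0=-\frac12|z|^2$. Its left factor in (2) is $\ell(-2/\bar z,-2/|z|^2)$; comparing the last column and the first row of both sides shows that no other choice of factors is possible. This matrix fixes $x$ only if $2x\le v(-2/|z|^2)=-2v(z)$, so it moves every $x$ with $-v(z)<x\le0$. It folds the apartment at the wall $x=-v(z)$ instead of $x=0$ and does not fix $\{x\le0\}$. The correct denominator $w=iy-\frac12|z|^2$ mixes the two root spaces. The way past this is to reduce the whole element $u$ modulo $\mathfrak m$, where $\bar u\neq1$, to factor $\bar u$ over $\kappa$ by the Bruhat decomposition in a rank-one group, and to lift the factors with the open cell.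

**Weights are not roots.** A first thought for (A2) is to read off the fixed set of $g$ from (1): $g$ fixes $\lambda$ iff $(\chi-\eta)(\lambda)\ge-v(g_{\chi\eta})$ for all $\chi,\eta$. This gives finitely many inequalities, but $\chi-\eta$ need not be a root. Let $G$ be the image of $\operatorname{SL}_2\times\operatorname{SL}_2$ in $\operatorname{SL}_4$ under the tensor product, with weights $\pm\varepsilon_1\pm\varepsilon_2$ and roots $\pm2\varepsilon_1,\pm2\varepsilon_2$. For $g=\begin{pmatrix}1&b\\0&1\end{pmatrix}\otimes\begin{pmatrix}1&c\\0&1\end{pmatrix}$ the entry $bc$ gives $(2\varepsilon_1+2\varepsilon_2)(\lambda)\ge-v(b)-v(c)$, with a non-root on the left. Here it is the sum of the inequalities $2\varepsilon_1\ge-v(b)$ and $2\varepsilon_2\ge-v(c)$ given by the entries $b$ and $c$, hence redundant. For a general $g$, (1) says nothing of the kind, and this is where the approach stops. The factorization $g=u^-lu^+$ will replace (1) by root inequalities.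

## 5. The torus over other real closed fields

This section imports facts from $\mathbb R$ to all real closed $R\supseteq\mathbb K$, in particular to $\mathbb F$ and $\kappa$. "Transfer" means the Tarski principle over $\mathbb K$. The Cartan decomposition is first-order over $\mathbb K$, so it holds over every such $R$.

**Symmetry of $A_R$.** An element of $S(\mathbb R)$ commutes with its transpose, which lies in $S(\mathbb R)$, and has real eigenvalues. So it is normal with real spectrum, hence symmetric. By transfer, elements of $A_R$ are symmetric.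

Over $\mathbb R$ let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be the decomposition of $\operatorname{Lie}G(\mathbb R)$ into skew-symmetric and symmetric matrices, $K=K_{\mathbb R}$, $\mathfrak a=\operatorname{Lie}S(\mathbb R)\subseteq\mathfrak p$, so $A_{\mathbb R}=\exp\mathfrak a$. For the inner product $\operatorname{tr}(BC^T)$ on $\mathfrak g$, $\operatorname{ad}X$ is skew for $X\in\mathfrak k$ and symmetric for $X\in\mathfrak p$, and it vanishes only for $X=0$. So the Killing form is negative definite on $\mathfrak k$ and positive definite on $\mathfrak p$, and this is a Cartan decomposition of the Lie algebra.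

**Lemma 5.1.** $\mathfrak p=\operatorname{Ad}(K)\mathfrak a$, and $\mathfrak a$ is maximal abelian in $\mathfrak p$.

*Proof.* If $X\in\mathfrak p$ and $\exp X=kak'$, then $\exp2X=\exp X(\exp X)^T=ka^2k^{-1}$. The logarithm of a positive definite symmetric matrix is unique, so $X=\operatorname{Ad}(k)\log a$. This proves the first claim.

Let $\mathfrak a'\supseteq\mathfrak a$ be maximal abelian in $\mathfrak p$. The involution $X\mapsto-X^T$ preserves $Z_{\mathfrak g}(\mathfrak a')$, and $Z_{\mathfrak p}(\mathfrak a')=\mathfrak a'$, so $Z_{\mathfrak g}(\mathfrak a')=Z_{\mathfrak k}(\mathfrak a')\oplus\mathfrak a'$. The involution exchanges the root spaces $\mathfrak g_\beta$ and $\mathfrak g_{-\beta}$ of $\mathfrak a'$, so $\mathfrak k/Z_{\mathfrak k}(\mathfrak a')$ and $\mathfrak p/\mathfrak a'$ both have dimension $\sum\dim\mathfrak g_\beta$ over the positive roots $\beta$ of $\mathfrak a'$. Hence $\dim\mathfrak p=\dim\mathfrak k-\dim Z_{\mathfrak k}(\mathfrak a')+\dim\mathfrak a'$. The smooth map $K/Z_K(\mathfrak a)\times\mathfrak a\to\mathfrak p$,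 $(k,H)\mapsto\operatorname{Ad}(k)H$, is surjective, so by Sard's theorem, and since $Z_{\mathfrak k}(\mathfrak a')\subseteq Z_{\mathfrak k}(\mathfrak a)$,
$$\dim\mathfrak p\le\dim\mathfrak k-\dim Z_{\mathfrak k}(\mathfrak a)+\dim\mathfrak a\le\dim\mathfrak k-\dim Z_{\mathfrak k}(\mathfrak a')+\dim\mathfrak a.$$
Comparing, $\dim\mathfrak a\ge\dim\mathfrak a'$, so $\mathfrak a=\mathfrak a'$. $\square$

**Lemma 5.2.** Let $R\supseteq\mathbb K$ be real closed.

(a) For every $w\in W_s$ there is $n_w\in K_{\mathbb K}\subseteq G_{\mathbb F}(O)$ normalizing $S$ and inducing $w$, so that $\psi(n_wan_w^{-1})=w\psi(a)$ and $n_wf_0(\lambda)=f_0(w\lambda)$.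

(b) $Z_{G_R}(A_R)=Z_{K_R}(A_R)A_R$.

(c) $S$ is a maximal $R$-split torus of $G$ over $R$, hence also of every $R$-subgroup of $G$ containing $S$.

*Proof.* (a) Over $\mathbb R$, by Lemma 5.1 and Knapp, *Lie Groups Beyond an Introduction*, Thm 6.57, every $w$ is induced by an element of $N_K(A)$. The existence of $n\in K$ with $nan^{-1}=w(a)$ for all $a\in A$ is a first-order statement over $\mathbb K$, so there is such an $n_w\in K_{\mathbb K}$, and it has the same property over all $R$. Since $A_R$ is Zariski dense in $S$, $n_w$ normalizes $S$. Since $n_w$ fixes $o$, $n_wf_0(\lambda)=[n_wa_\lambda n_w^{-1}.o]=f_0(w\lambda)$.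

(b) The inclusion $\supseteq$ is clear. Over $\mathbb R$ let $z\in G_{\mathbb R}$ centralize $A$. The Cartan decomposition $z=k_1ak_2=(k_1k_2)(k_2^{-1}ak_2)$ lets us write $z=k\exp X$ with $k\in K$, $X\in\mathfrak p$. Transposing $za=az$ shows that $z^T$ centralizes $A$, hence so does $z^Tz=\exp2X$, hence so does $X$. By maximality $X\in\mathfrak a$, and then $k\in Z_K(A)$. Now transfer.

(c) Let $S'\supseteq S$ be an $R$-split torus in $G$ and $T'$ the semialgebraic identity component of $S'(R)$. Then $T'\subseteq G_R$, and $T'$ centralizes $A_R$. By (b), $t\in T'$ is $t=ma$ with $m$ orthogonal and $a\in A_R\subseteq T'$. So $m\in T'$ is diagonalizable over $R$ with positive eigenvalues; as $m$ is orthogonal, these have absolute value $1$. Hence $m=1$ and $T'=A_R$. Since $T'$ is Zariski dense in $S'$ and $A_R\subseteq S$, $S'=S$. $\square$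

By density of $A_R$ in $S$, (b) also reads $Z_G(S)(R)\cap G_R=Z_{K_R}(A_R)A_R$.

## 6. The open cell and its integral points

Over $\mathbb K$ write $\mathfrak g=\mathfrak z\oplus\bigoplus_{\alpha\in\Sigma}\mathfrak g_\alpha$ with $\mathfrak z=\operatorname{Lie}Z_G(S)$. For $e\in X_*(S)$ let $P_G(e)=\{h:\lim_{s\to0}e(s)he(s)^{-1}\text{ exists}\}$, $L_e=Z_G(e)$, and let $U_e^\pm$ be the unipotent group with Lie algebra $\bigoplus_{\pm\langle\alpha,e\rangle>0}\mathfrak g_\alpha$. By Conrad–Gabber–Prasad, *Pseudo-reductive Groups*, Prop. 2.1.8, valid for any connected linear algebraic group, $P_G(e)=L_e\ltimes U_e^+$, the groups $P_G(e)$ and $L_e$ are connected, $\operatorname{Lie}L_e=\mathfrak z\oplus\bigoplus_{\langle\alpha,e\rangle=0}\mathfrak g_\alpha$, and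
$$U_e^-\times L_e\times U_e^+\to G\quad\text{is an open immersion of }\mathbb K\text{-varieties.}\tag{3}$$
Since $e(s)he(s)^{-1}$ has blocks $s^{\langle\chi-\eta,e\rangle}h_{\chi\eta}$,
$$P_G(e)=\{h\in G:h_{\chi\eta}=0\text{ whenever }\langle\chi,e\rangle<\langle\eta,e\rangle\}.\tag{4}$$
For $\operatorname{SL}_2$ and $e(s)=\operatorname{diag}(s,s^{-1})$ this is the factorization of Section 1, with $P_G(e)$ the upper triangular matrices.

**Lemma 6.1 (integrality).** Let $\Omega$ be the image of (3). If $g\in G(O)$ and $\bar g\in\Omega(\kappa)$, then $g=u^-lu^+$ with unique $u^\pm\in U_e^\pm(\mathbb F)$, $l\in L_e(\mathbb F)$, and all factors lie in $\operatorname{SL}_n(O)$. If $g\in G_{\mathbb F}$, the factors lie in $G_{\mathbb F}$. The same holds with $G$ replaced by any connected $\mathbb K$-subgroup of $G$ containing $S$; in the second assertion one then takes $g$ in the intersection of its $\mathbb F$-points with $G_{\mathbb F}$.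

*Proof.* Cover $\Omega$ by finitely many principal open sets $\{h_s\ne0\}$ with $h_s\in\mathbb K[G]$. If $h_s(\bar g)\neq0$, then $h_s(g)\in O^\times$. On $\{h_s\ne0\}$ the inverse of (3) has coordinates in $\mathbb K[G][1/h_s]$, and these take values in $O$ at $g$. Uniqueness is injectivity of (3). If $g\in G_{\mathbb F}$, then $u^\pm\in G_{\mathbb F}$, because $U_e^\pm(\mathbb F)=\exp(\operatorname{Lie}U_e^\pm\otimes\mathbb F)$ is semialgebraically connected and contains $1$; so $l\in G_{\mathbb F}$. Only (3) was used, and it holds for the subgroups too. $\square$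

Call $e$ strictly dominant if $\langle\alpha,e\rangle>0$ for all $\alpha\in\Sigma^+$. For such $e$ we have $L_e=Z_G(S)$ (both are connected with Lie algebra $\mathfrak z$), and we write $U,U^-,P=Z_G(S)U$ for $U_e^+,U_e^-,P_G(e)$. For a nondivisible root $\alpha$ (that is, $\alpha/2\notin\Sigma$) let $U_\alpha$ be the unipotent group with Lie algebra $\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha}$, where $\mathfrak g_{2\alpha}=0$ if $2\alpha\notin\Sigma$; it is normalized by $Z_G(S)$.

**Bruhat decomposition.** By Borel, *Linear Algebraic Groups*, Thm 21.15, applicable by Lemma 5.2(c), for $R\in\{\mathbb F,\kappa\}$ we have $G(R)=\bigcup_wP(R)n_wU(R)$. Since $P=UZ_G(S)$ and $n_w$ normalizes $Z_G(S)$, also $G(R)=\bigcup_wU(R)n_wZ_G(S)(R)U(R)$. The analogous statements hold for connected reductive subgroups containing $S$, in which $S$ is again maximal $R$-split.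

## 7. The distance as a sum of logarithmic norms

The purpose of this section is to express $d$ through norms of matrices in representations, since norms can be bounded below by a single block. Let $\alpha_1,\dots,\alpha_r$ be the simple roots.

**Step 1: the representations.** We want for each $j$ a representation over $\mathbb K$ whose highest weight is a multiple of the $j$-th fundamental weight $\varpi_j$. Let $\mathfrak n_j$ be the sum of the $\mathfrak g_\alpha$ for which $\alpha$ has positive $\alpha_j$-coefficient, $d_j=\dim\mathfrak n_j$, $v_j$ a $\mathbb K$-generator of the line $\bigwedge^{d_j}\mathfrak n_j$, and $V_j=\operatorname{span}(G\cdot v_j)\subseteq\bigwedge^{d_j}\mathfrak g$. This is a rational representation $\pi_j$ over $\mathbb K$. The vector $v_j$ has weight $\eta_j=\sum_{\mathfrak g_\alpha\subseteq\mathfrak n_j}(\dim\mathfrak g_\alpha)\alpha$. Adding a positive root does not decrease the $\alpha_j$-coefficient, and $Z_G(S)$ preserves each root space, so $\mathfrak n_j$ and the line $\mathbb Kv_j$ are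 stable under $Z_G(S)U$. Since $U^-Z_G(S)U$ is dense in $G$, $V_j$ is spanned by $U^-v_j$; as $U^-$ is the exponential of sums of negative root vectors, all weights of $V_j$ have the form
$$\eta_j-\sum_ic_i\alpha_i,\qquad c_i\ge0.\tag{5}$$

**Step 2: the weights $\eta_j$.** We compare $\eta_j$ with $\varpi_j$ and with $\delta=\sum_{\alpha\in\Sigma^+}\alpha$. For $i\ne j$, $s_i$ does not change $\alpha_j$-coefficients, so it permutes the roots with positive $\alpha_j$-coefficient, and it preserves $\dim\mathfrak g_\alpha$ (conjugate by $n_{s_i}$). So $s_i\eta_j=\eta_j$ and $\langle\eta_j,\alpha_i^\vee\rangle=0$. With a $W_s$-invariant inner product, $(\eta_j,\alpha_i)=0$ for $i\neq j$, so $0<(\eta_j,\eta_j)=c(\eta_j,\alpha_j)$, where $c>0$ is the $\alpha_j$-coefficient of $\eta_j$. Hence $\langle\eta_j,\alpha_j^\vee\rangle>0$, and $\eta_j$ is a positive multiple of $\varpi_j$. Next, $s_i$ permutes $\Sigma^+\setminus\{\alpha_i,2\alpha_i\}$, and the remaining part of $\delta$ is $\alpha_i$ or $3\alpha_i$, so $\langle\delta,\alpha_i^\vee\rangle\in\{2,6\}$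 is positive. (The value $6$ occurs when $2\alpha_i$ is a root.) Therefore
$$\delta=\sum_jq_j\eta_j,\qquad q_j\in\mathbb Q_{>0},\tag{6}$$
and the $\eta_j$ form a basis of $X\otimes\mathbb Q$.

**Step 3: the norms.** For $g\in G_{\mathbb F}$ let $N_j(g)=-v(\pi_j(g))$, computed in a $\mathbb K$-basis of weight vectors of $V_j$. The entries of $\pi_j$ are polynomials over $\mathbb K$ in the matrix entries, so $\pi_j(G_{\mathbb F}(O))\subseteq\operatorname{GL}(O)$ and
$$N_j(pgq)=N_j(g)\qquad(p,q\in G_{\mathbb F}(O)).$$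
For $a\in A_{\mathbb F}$, $N_j(a)=\max_\chi\psi(a)(\chi)$ over the weights $\chi$ of $V_j$, and the weight set is $W_s$-invariant.

Every $\mu\in\mathbb A$ has a $W_s$-conjugate in $C$: choose $w$ maximizing $\delta(w\mu)$; if $\alpha_i(w\mu)<0$, then $\delta(s_iw\mu)=\delta(w\mu)-\langle\delta,\alpha_i^\vee\rangle\alpha_i(w\mu)$ would be larger. If $\psi(a)\in W_s\mu$ with $\mu\in C$, then by invariance $N_j(a)=\max_\chi\mu(\chi)$, and by (5) this is $\eta_j(\mu)$.

**Lemma 7.1.** $N_j(g^{-1}h)=\eta_j(D(g.o,h.o))$ and $d(g.o,h.o)=\sum_jq_jN_j(g^{-1}h)$. In particular $D$ is well defined on $\mathcal B\times\mathcal B$.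

*Proof.* If $g^{-1}h=kak'$ with $a\in A_{\mathbb F}^+$, then $D(g.o,h.o)=\psi(a)\in C$ and $N_j(g^{-1}h)=N_j(a)=\eta_j(\psi(a))$. By (6), $d(g.o,h.o)=\delta(\psi(a))=\sum q_j\eta_j(\psi(a))$. Other representatives of the same two points of $\mathcal B$ are given by group elements $gp$, $hq$ with $p,q\in G_{\mathbb F}(O)$, by Lemma 3.1. This does not change $N_j$, and the $\eta_j$ form a basis. $\square$

**Lemma 7.2.** If $a,b\in A_{\mathbb F}$ and $a\in G_{\mathbb F}(O)\,b\,G_{\mathbb F}(O)$, then $\psi(a)\in W_s\psi(b)$.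

*Proof.* Let $\mu_a,\mu_b\in C$ be conjugates of $\psi(a),\psi(b)$. Then $\eta_j(\mu_a)=N_j(a)=N_j(b)=\eta_j(\mu_b)$ for all $j$, so $\mu_a=\mu_b$. $\square$

## 8. Fixed points of unipotent and Levi factors

**Lemma 8.1 (unipotents).** Let $e\in X_*(S)$ and $u=\exp(\sum n_\alpha)\in U_e^\pm(\mathbb F)$ with $n_\alpha\in\mathfrak g_{\alpha,\mathbb F}$. Then $u$ fixes $\nu$ iff $\alpha(\nu)\ge-v(n_\alpha)$ for all $\alpha$ with $n_\alpha\ne0$. Moreover, if $uf_0(\lambda)=f_0(\mu)$, then $\lambda=\mu$.

*Proof.* By (1), $u$ fixes $\nu$ iff $a_\nu^{-1}ua_\nu=\exp(\sum\chi_\alpha(a_\nu)^{-1}n_\alpha)$ is integral. On nilpotent, respectively unipotent, $n\times n$ matrices, $\exp$ and $\log$ are polynomials with coefficients in $\mathbb Q\subseteq O$. So the condition is that $\sum\chi_\alpha(a_\nu)^{-1}n_\alpha$ is integral. The matrix $n_\alpha$ has entries only in blocks $(\chi,\eta)$ with $\chi-\eta=\alpha$, and these are disjoint for different $\alpha$. So the condition is that each term is integral, i.e. $\alpha(\nu)+v(n_\alpha)\ge0$.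

Now let $uf_0(\lambda)=f_0(\mu)$. Then $a_\mu^{-1}ua_\lambda$ is integral. Since $u-1$ has entries only in blocks with $\pm\langle\chi-\eta,e\rangle>0$, the diagonal blocks are $\chi(a_\mu^{-1}a_\lambda)\cdot\mathrm{id}$, so $\mu(\chi)-\lambda(\chi)\ge0$ for all weights $\chi$ of $\mathbb K^n$. The weights counted with multiplicity sum to $0$ because $\det=1$ on $S$, so all these differences vanish. The weights generate $X$, hence $\lambda=\mu$. $\square$

Thus the fixed set in $\mathbb A$ of an element of $U^\pm_e(\mathbb F)$ is a finite intersection of closed half-apartments. In $\operatorname{SU}(2,1)$ this is the computation of Section 4.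

**Lemma 8.2 (decomposition).** Let $h\in G_{\mathbb F}$ fix $0$ and $\lambda$, and let $e\in X_*(S)$ satisfy $\operatorname{sign}\langle\chi-\eta,e\rangle=\operatorname{sign}\lambda(\chi-\eta)$ for all weights $\chi,\eta$ of $\mathbb K^n$. Then $\bar h\in P_G(e)(\kappa)$, and $h=u^-lu^+$ with $u^\pm\in U_e^\pm(\mathbb F)$, $l\in L_e(\mathbb F)$, all in $G_{\mathbb F}(O)$. This factorization is unique.

*Proof.* By (1), applied at $0$ and at $\lambda$, $h\in G_{\mathbb F}(O)$ and $v(h_{\chi\eta})\ge\lambda(\eta)-\lambda(\chi)$. So $\bar h_{\chi\eta}=0$ if $\lambda(\chi)<\lambda(\eta)$, i.e. if $\langle\chi,e\rangle<\langle\eta,e\rangle$. By (4), $\bar h\in P_G(e)(\kappa)=L_e(\kappa)U_e^+(\kappa)\subseteq\Omega(\kappa)$. Apply Lemma 6.1. $\square$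

**Lemma 8.3 (Levi part).** Let $l\in L_e(\mathbb F)\cap G_{\mathbb F}$ fix $z$, and let $\nu\in\mathbb A$ satisfy $\alpha(\nu)=0$ for all $\alpha\in\Sigma$ with $\langle\alpha,e\rangle=0$. Then $l$ fixes $z+\nu$. In particular an element of $Z_G(S)(\mathbb F)\cap G_{\mathbb F}$ that fixes one point of $\mathbb A$ fixes $\mathbb A$ pointwise; this applies to $Z_G(S)(\mathbb F)\cap G_{\mathbb F}(O)$, whose elements fix $0$.

*Proof.* Let $b_1,\dots,b_s\in X_*(S)$ be a $\mathbb Q$-basis of $\{b\in N:\langle\alpha,b\rangle=0\text{ if }\langle\alpha,e\rangle=0\}$. The equations on $\nu$ are rational, so $\nu=\sum\ell_kb_k$ with $\ell_k\in\Lambda$. Choose $t_k>0$ in $\mathbb F$ with $v(t_k)=-\ell_k$ and put $a=\prod b_k(t_k)\in A_{\mathbb F}$, so $\psi(a)=\nu$. The tori $b_k(\mathbb G_m)$ act trivially on $\operatorname{Lie}L_e$, and $L_e$ is connected in characteristic $0$, so $a$ centralizes $L_e$. Hence in $\mathcal B$ we have $l\,aa_z.o=a\,l\,a_z.o=aa_z.o$, i.e. $l$ fixes $z+\nu$. The last statement is the case in which no root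 is orthogonal to $e$, where $L_e=Z_G(S)$ and $\nu$ is arbitrary. $\square$

## 9. Covering, (A1), (A3) and (A4)

**(A1).** Let $f=gf_0$. Then $gf_0(w\,\cdot)=gn_wf_0$ for $w\in W_s$, and $gf_0(\cdot+\psi(a))=gaf_0$. Both lie in $\mathcal F$.

**(A3) and covering.** If $x=g.o$, $y=h.o$ and $g^{-1}h=kak'$, then $x=gk.o$ and $y=gka.o$ lie in $gkf_0(\mathbb A)$.

**(A4).** By (A1) the two sectors are $gf_0(C)$ and $hf_0(C)$ with $g,h\in G_{\mathbb F}$. The Bruhat decomposition over $\mathbb F$ produces a common apartment: $g^{-1}h=u_1n_wzu_2$ with $u_1,u_2\in U(\mathbb F)\subseteq G_{\mathbb F}$ and $z\in Z_G(S)(\mathbb F)$. Then $z\in G_{\mathbb F}$, and by Lemma 5.2(b) $z=ma$ with $m\in Z_{K_{\mathbb F}}(A_{\mathbb F})$, $a\in A_{\mathbb F}$. By Lemma 8.3, $m$ fixes $\mathbb A$ pointwise, so $z$ acts on $f_0(\mathbb A)$ as the translation by $\psi(a)$, and $n_wz$ maps $f_0(\mathbb A)$ onto itself. As $gu_1n_wz=hu_2^{-1}$,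
$$gu_1f_0(\mathbb A)=hu_2^{-1}f_0(\mathbb A)=:\mathcal A'.$$
Let $e$ be strictly dominant. By Lemma 8.1 and unboundedness of $\Lambda$, for $s\in\Lambda_{>0}$ large both $u_1$ and $u_2$ fix $se+C$ pointwise, since each $\alpha\in\Sigma^+$ is $\ge s\langle\alpha,e\rangle$ there. Hence $gf_0(se+C)=gu_1f_0(se+C)\subseteq\mathcal A'$ and $hf_0(se+C)=hu_2^{-1}f_0(se+C)\subseteq\mathcal A'$. These are subsectors of the given sectors.

## 10. Intersections of apartments: (A2)

Let $f=g_1f_0$, $f'=g_2f_0$, $g=g_1^{-1}g_2$, so $Y=\{\lambda:f_0(\lambda)\in gf_0(\mathbb A)\}$. Assume $Y\ne\emptyset$.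

**Step 1: a convex graph.** This step turns the comparison of the two charts into a convexity statement. Let $Z=\{(\lambda,\mu):f_0(\lambda)=gf_0(\mu)\}$. By (1), $Z$ is defined by the inequalities $\lambda(\chi)-\mu(\eta)+v(g_{\chi\eta})\ge0$, so it is closed under rational convex combinations. As $f_0$ is injective, $Z$ is the graph of a map $m:Y\to\mathbb A$. So $Y$ is $\mathbb Q$-convex and $m$ respects rational convex combinations. Precomposing $f,f'$ with translations changes neither the assertion nor the class of half-apartments, so we may assume $0\in Y$ and $m(0)=0$.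

**Step 2: $m$ moves differences within Weyl orbits.** Let $\lambda,\lambda'\in Y$. By (1), $p=a_\lambda^{-1}ga_{m(\lambda)}$ and $p'=a_{\lambda'}^{-1}ga_{m(\lambda')}$ lie in $G_{\mathbb F}(O)$. Then $a_\lambda^{-1}a_{\lambda'}=p\,a_{m(\lambda)}^{-1}a_{m(\lambda')}\,p'^{-1}$, and Lemma 7.2 gives $m(\lambda')-m(\lambda)\in W_s(\lambda'-\lambda)$.

**Step 3: $m$ is the restriction of one $w\in W_s$.** We extend $m$ linearly and count subspaces. First,
$$\operatorname{span}_{\mathbb Q}Y=\{q(\lambda-\lambda'):q\in\mathbb Q_{\ge0},\ \lambda,\lambda'\in Y\}.$$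
Indeed, split a linear combination into positive and negative parts and divide by an integer at least both coefficient sums; since $0\in Y$, both parts become points of $Y$. Put $\tilde m(q(\lambda-\lambda'))=q(m(\lambda)-m(\lambda'))$.

It is well defined: if $q(\lambda-\lambda')=p(\nu-\nu')$ with $p+q>0$, then $\frac{q\lambda+p\nu'}{p+q}=\frac{p\nu+q\lambda'}{p+q}$, and applying $m$ gives the claim; if $p=q=0$ both values are $0$. It is additive: for $p+q>0$,
$$q(\lambda-\lambda')+p(\nu-\nu')=(p+q)\Bigl(\tfrac{q\lambda+p\nu}{p+q}-\tfrac{q\lambda'+p\nu'}{p+q}\Bigr),$$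
and $m$ respects these convex combinations. It is compatible with rational scalars, a negative sign interchanging $\lambda$ and $\lambda'$. So $\tilde m$ is $\mathbb Q$-linear, and it extends $m$ because $m(0)=0$.

By Step 2, $\tilde m(\nu)\in W_s\nu$ for every $\nu\in\operatorname{span}Y$. So $\operatorname{span}Y=\bigcup_{w\in W_s}\ker(\tilde m-w)$ is a finite union of $\mathbb Q$-subspaces, and one of them is everything. Hence $m=w|_Y$ for one $w\in W_s$. That is, $f_0(\lambda)=gf_0(w\lambda)$ on $Y$, so $f|_Y=(f'\circ w)|_Y$. Undoing the translations, we get an element of $W_a$. This is the second half of (A2).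

**Step 4: a generic direction in $Y$.** We prepare to use Lemma 8.2 with a direction along which $Y$ extends. Replace $g$ by $gn_w$. This does not change $gf_0(\mathbb A)$, and now $g$ fixes $Y$ pointwise. So
$$Y=\operatorname{Fix}(g):=\{\lambda:gf_0(\lambda)=f_0(\lambda)\}.$$
By (1), $Y=\{\lambda:\theta_i(\lambda)\ge c_i,\ i\in I\}$ with $I$ finite, each $\theta_i$ of the form $\chi-\eta$, and $c_i\in\Lambda$. Let $I_=$ be the set of $i$ with $\theta_i=c_i$ on all of $Y$, and put
$$E=\{e\in N:\langle\theta_i,e\rangle=0\ \forall i\in I_=\},\qquad Y^\circ=\{\lambda\in Y:\theta_i(\lambda)>c_i\ \forall i\notin I_=\}.$$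
$Y^\circ\ne\emptyset$: for each $i\notin I_=$ choose $y_i\in Y$ with $\theta_i(y_i)>c_i$ and average the $y_i$ (if $I=I_=$, then $Y^\circ=Y$). Let $T=\Sigma\cup\{\chi-\eta\}$, where $\chi,\eta$ run over the weights of $\mathbb K^n$, and choose $e\in E\cap X_*(S)$ such that
$$\theta\in T,\ \langle\theta,e\rangle=0\ \Longrightarrow\ \theta|_E=0.\tag{7}$$
Such $e$ exists: $E$ is not the union of the finitely many proper subspaces $\ker\theta|_E$ with $\theta\in T$, $\theta|_E\ne0$, and we may multiply by a positive integer. Let $\Sigma_0=\{\alpha\in\Sigma:\langle\alpha,e\rangle=0\}$. By (7) each $\alpha\in\Sigma_0$ vanishes on $E$, so it lies in $\operatorname{span}_{\mathbb Q}\{\theta_i\}_{i\in I_=}$ and is constant on $Y$.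

**Step 5: the factorization of $g$.** Let $z\in Y^\circ$. For small $\varepsilon\in\Lambda_{>0}$ we have $z+\varepsilon e\in Y$: for $i\in I_=$ the value of $\theta_i$ does not change, and for the other $i$ there is room. So $a_z^{-1}ga_z$ fixes $0$ and $\varepsilon e$. By Lemma 8.2 with $\lambda=\varepsilon e$ it is a product of integral factors. Conjugating back by $a_z$, which normalizes $U_e^\pm$ and $L_e$, we get
$$g=u^-lu^+,\qquad u^\pm\in U_e^\pm(\mathbb F),\ l\in L_e(\mathbb F),\ \text{all in }G_{\mathbb F}\text{ and fixing }z.$$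
By uniqueness the factors do not depend on $z\in Y^\circ$.

**Step 6: a set cut out by roots.** Fix $z_0\in Y^\circ$ and put
$$Y'=\{\nu:u^+\text{ and }u^-\text{ fix }\nu\}\cap\{\nu:\alpha(\nu)=\alpha(z_0)\ \forall\alpha\in\Sigma_0\}.$$
By Lemma 8.1, $Y'$ is a finite intersection of closed half-apartments (an equation is two of them). By Lemma 8.3 with $z=z_0$, $l$ fixes $Y'$, so $Y'\subseteq\operatorname{Fix}(g)=Y$. Also $Y^\circ\subseteq Y'$, by Step 5 and because roots in $\Sigma_0$ are constant on $Y$.

**Step 7: $Y\subseteq Y'$.** A point of $Y$ is approached from $Y^\circ$ along a rational direction. Let $y\in Y$ and $J=\{i\notin I_=:\theta_i(y)=c_i\}$. Since $\theta_i(z_0-y)>0$ for $i\in J$ and $=0$ for $i\in I_=$, Lemma 3.2 gives $e'\in E$ with $\langle\theta_i,e'\rangle>0$ for $i\in J$. Then $y+\varepsilon e'\in Y^\circ\subseteq Y'$ for all sufficiently small $\varepsilon\in\Lambda_{>0}$. Each defining inequality $\alpha\ge c$ of $Y'$ gives $\alpha(y)+\varepsilon\langle\alpha,e'\rangle\ge c$ for all small $\varepsilon>0$.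 If $\alpha(y)<c$, divisibility of $\Lambda$ would give a small $\varepsilon>0$ with $\varepsilon|\langle\alpha,e'\rangle|<c-\alpha(y)$, a contradiction. So $y\in Y'$, and $Y=Y'$. This proves (A2). $\square$

For later use we record what Steps 4–7 showed. If $g$ fixes $Y=f_0^{-1}(gf_0(\mathbb A))\neq\emptyset$ pointwise, then
$$Y=Y'\text{ for any }e\in E\cap X_*(S)\text{ satisfying (7), and }u^\pm\text{ fix }Y\text{ pointwise.}\tag{8}$$

## 11. Retractions: (A5)

An apartment with a point is $(gf_0(\mathbb A),gf_0(\lambda))=ga_\lambda(f_0(\mathbb A),o)$, and $G_{\mathbb F}$ acts by isometries. So it suffices to treat $f_0(\mathbb A)$ and $x=o$. Let $J=\{g\in G_{\mathbb F}(O):\bar g\in P(\kappa)\}$, a subgroup. For $\operatorname{SL}_2$ these are the integral matrices whose lower left entry lies in $\mathfrak m$.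

**Step 1: $\mathcal B=J\cdot f_0(\mathbb A)$.** This makes it possible to define $\rho$ by $if_0(\lambda)\mapsto f_0(\lambda)$. Let $y=ka.o$ with $k\in K_{\mathbb F}$, $a\in A_{\mathbb F}^+$. By Bruhat over $\kappa$, $\bar k=\bar pn_w\bar u$ with $\bar p\in P(\kappa)$, $\bar u\in U(\kappa)$. Lift $\bar u=\exp\bar n$ to $u=\exp n$ with $n\in\operatorname{Lie}U\otimes\mathbb F$ integral, so $u\in G_{\mathbb F}(O)$. Then $i:=ku^{-1}n_w^{-1}\in G_{\mathbb F}(O)$ reduces to $\bar p$, so $i\in J$. The components $n_\alpha$ of $n$ are integral, so by Lemma 8.1 $u$ fixes $C\ni\psi(a)$. Hence $y=in_wua.o=in_wa.o=if_0(w\psi(a))$.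

**Step 2: forgetting $J$ does not increase norms.** Let $y=i_1f_0(\lambda)$, $z=i_2f_0(\mu)$ with $i_1,i_2\in J$, and $q=i_1^{-1}i_2\in J$. We claim
$$N_j(a_\lambda^{-1}qa_\mu)\ge N_j(a_\lambda^{-1}a_\mu)\quad\text{for all }j.\tag{9}$$
Write $\bar q=\bar m\bar u$ with $\bar m\in Z_G(S)(\kappa)$, $\bar u\in U(\kappa)$. The matrix $\pi_j(\bar m)$ is block diagonal for the weight decomposition, and $\pi_j(\bar u)-1$ strictly raises the value of a strictly dominant cocharacter on weights. So the $(\chi,\chi)$ block of $\pi_j(\bar q)$ is $\pi_j(\bar m)_{\chi\chi}$, which is invertible. Hence for every weight $\chi$ of $V_j$ the block $\pi_j(q)_{\chi\chi}$ has an entry that is a unit of $O$. The $(\chi,\chi)$ block of $\pi_j(a_\lambda^{-1}qa_\mu)$ is $\chi(a_\lambda^{-1}a_\mu)\pi_j(q)_{\chi\chi}$, so $N_j(a_\lambda^{-1}qa_\mu)\ge(\mu-\lambda)(\chi)$. Maximizing over $\chi$ gives (9).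

**Step 3: the retraction.** By (9), Lemma 7.1 and $q_j>0$,
$$d(f_0(\lambda),f_0(\mu))\le d(i_1f_0(\lambda),i_2f_0(\mu)).\tag{10}$$
If $i_1f_0(\lambda)=i_2f_0(\mu)$, (10) gives $\lambda=\mu$. So $\rho(if_0(\lambda)):=f_0(\lambda)$, $i\in J$, is a well-defined map $\mathcal B\to f_0(\mathbb A)$. It is the identity on $f_0(\mathbb A)$ and distance non-increasing by (10). If $\rho(y)=o$, then $y=i.o=o$, since $J\subseteq G_{\mathbb F}(O)$. This proves (A5). $\square$

**Theorem B(2).** By Lemma 7.1, (9) reads $\eta_j(D(y,z))\ge\eta_j(D(\rho y,\rho z))$, and $\eta_j$ is a positive multiple of $\varpi_j$. The reduction to $f_0(\mathbb A)$ and $o$ preserves $D$, since $D$ depends only on $g^{-1}h$. $\square$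

## 12. The third apartment: (EC)

If $\Sigma=\emptyset$ there are no half-apartments and nothing is to be shown.

**Step 1: a half-apartment determines its wall.** This makes $\partial$ meaningful. We claim:

$(*)$ *If $\alpha,\beta\in\Sigma$ and $\beta$ is bounded below on $H^+_{\alpha,\ell}$, then $\beta\in\mathbb Q_{>0}\alpha$.*

Otherwise there is $b\in N$ with $\langle\alpha,b\rangle\ge0$ and $\langle\beta,b\rangle<0$: if $\beta\notin\mathbb Q\alpha$ take $\langle\alpha,b\rangle=0$, $\langle\beta,b\rangle=-1$; if $\beta\in\mathbb Q_{<0}\alpha$ take $\langle\alpha,b\rangle=1$. For $x\in H^+_{\alpha,\ell}$ and $s\in\Lambda_{\ge0}$ we have $x+sb\in H^+_{\alpha,\ell}$, while $\beta(x+sb)=\beta(x)+s\langle\beta,b\rangle$ is unbounded below. This proves $(*)$.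

Each $\alpha:\mathbb A\to\Lambda$ is surjective: take $b$ with $\langle\alpha,b\rangle=1$; then $\alpha(\ell b)=\ell$. So if $H^+_{\alpha,\ell}=H^+_{\beta,\ell'}$, then $\beta=c\alpha$ with $c>0$ by $(*)$, surjectivity gives $\ell'=c\ell$, and the walls agree. If $f(H)=f'(H')$ with $f,f'\in\mathcal F$, then by (A2) $f|_H=(f'\circ w)|_H$ with $w\in W_a$. So $H'=wH$, the walls correspond under $w$, and $\partial f(H)$ is well defined.

**Step 2: normalization.** Suppose $f_1(\mathbb A)\cap f_2(\mathbb A)=f(H)$ with $f\in\mathcal F$ and $H$ a half-apartment. (EC) involves only the sets $f_i(\mathbb A)$, so we may replace $f_i$ by $f_i\circ w_i$ with $w_i\in W_a$. By (A2) for $(f,f_1)$ and $(f,f_2)$ we may assume $f_1|_H=f|_H=f_2|_H$. By injectivity $f_1^{-1}(f_2(\mathbb A))=H$. Using $H^-_{\alpha,\ell}=H^+_{-\alpha,-\ell}$, a common translation, and $H^+_{2\beta,0}=H^+_{\beta,0}$, we may assume $H=H^+:=H^+_{\alpha,0}$ with $\alpha$ nondivisible. Applying an element of $G_{\mathbb F}$, we may assume $f_1=f_0$, $f_2=gf_0$. Then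 $g$ fixes $H^+$ pointwise and $f_0^{-1}(gf_0(\mathbb A))=H^+$. Put $H^-=H^-_{\alpha,0}$, $M=M_{\alpha,0}$.

**Step 3: reduction to $U_\alpha$.** We want to replace $g$ by an element of $U_\alpha(\mathbb F)$. Apply (8) with $Y=H^+=\operatorname{Fix}(g)$. We have $Y-Y=\mathbb A$, since with $\langle\alpha,b\rangle=1$ and $s$ large $x=(x+sb)-sb$ is a difference of points of $H^+$. So $\theta_i=0$ for $i\in I_=$, and $E=N$. Choose $e$ satisfying (7); then no root is orthogonal to $e$, and as $-e$ also satisfies (7), we may take $\langle\alpha,e\rangle>0$. By (8), $g=u^-lu^+$ with $u^\pm$ fixing $H^+$ pointwise. Also $l\in Z_G(S)(\mathbb F)\cap G_{\mathbb F}$ fixes a point of $\mathbb A$, hence all of $\mathbb A$ by Lemma 8.3.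

If a component $n_\beta$ of $\log u^\pm$ is nonzero, then by Lemma 8.1 $\beta$ is bounded below on $H^+$, so by $(*)$ $\beta\in\mathbb Q_{>0}\alpha\cap\Sigma\subseteq\{\alpha,2\alpha\}$. The roots occurring in $u^-$ have $\langle\beta,e\rangle<0$, so $u^-=1$; and $u^+\in U_\alpha(\mathbb F)$. Put $u:=lu^+l^{-1}\in U_\alpha(\mathbb F)$. Since $lf_0=f_0$, we get $f_2=lu^+f_0=ulf_0=uf_0$, and $\operatorname{Fix}(u)=\operatorname{Fix}(g)=H^+$. Write $u=\exp(n_\alpha+n_{2\alpha})$. By Lemma 8.1,
$$H^+=\{\nu:\alpha(\nu)\ge-v(n_\alpha),\ 2\alpha(\nu)\ge-v(n_{2\alpha})\},$$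
where zero components impose no condition; not both vanish, since $H^+\ne\mathbb A$. By surjectivity of $\alpha$,
$$\max\bigl(-v(n_\alpha),-\tfrac12v(n_{2\alpha})\bigr)=0.$$
So $n_\alpha,n_{2\alpha}$ are integral and do not both reduce to $0$. Hence $u\in G_{\mathbb F}(O)$ and $\bar u\ne1$. Both root spaces are used together here, and this is all the proof needs to know about them.

**Step 4: the claim $u=u'nu''$.** We show, with $U_{-\alpha}(O):=U_{-\alpha}(\mathbb F)\cap\operatorname{SL}_n(O)$ and likewise $U_\alpha(O)$, that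
$$u=u'nu'',\qquad u',u''\in U_{-\alpha}(O),\ n\in G_{\mathbb F},\ nf_0(\nu)=f_0(s_\alpha\nu)\ \forall\nu.\tag{11}$$
For $\operatorname{SU}(2,1)$ this is (2).

Let $L_\alpha=Z_G((\ker\alpha)^\circ)$, the centralizer of a torus. It is connected reductive and contains $S$, which is maximal $\kappa$-split in it. Its roots are $\pm\alpha$, and $\pm2\alpha$ if these are roots, and $P^-=Z_G(S)U_{-\alpha}$ is a minimal parabolic. Put $n_0:=n_{s_\alpha}$. It normalizes $S$ and acts on $X$ by $s_\alpha$. For $\chi\in X$ the character $s_\alpha\chi-\chi$ lies in $X\cap\mathbb Q\alpha$, so a positive multiple of it lies in $\mathbb Z\alpha$ and is trivial on the torus $(\ker\alpha)^\circ$; as the character group of a torus is torsion-free, $s_\alpha\chi-\chi$ itself is trivial there. So $n_0$ centralizes $(\ker\alpha)^\circ$, i.e. $n_0\in L_\alpha$, and it represents the nontrivial element of the Weyl group of $L_\alpha$. By Bruhat,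
$$L_\alpha(\kappa)=P^-(\kappa)\cup U_{-\alpha}(\kappa)\,n_0\,Z_G(S)(\kappa)\,U_{-\alpha}(\kappa).$$
The map $U_\alpha\times Z_G(S)\times U_{-\alpha}\to L_\alpha$ is injective and $\bar u\ne1$, so $\bar u\notin P^-(\kappa)$. Hence $\bar u=\bar u_1n_0\bar z\bar u_2$ with $\bar u_1,\bar u_2\in U_{-\alpha}(\kappa)$, $\bar z\in Z_G(S)(\kappa)$.

Lift $\bar u_1,\bar u_2$ to $u_1,u_2\in U_{-\alpha}(O)$ via $\exp$. Then $x=n_0^{-1}u_1^{-1}uu_2^{-1}$ lies in $L_\alpha(\mathbb F)\cap G_{\mathbb F}(O)$ and $\bar x=\bar z$. Apply Lemma 6.1 to $L_\alpha$ and a cocharacter $e_\alpha\in X_*(S)$ with $\langle\alpha,e_\alpha\rangle<0$; the open immersion is $U_\alpha\times Z_G(S)\times U_{-\alpha}\to L_\alpha$, and its image contains $\bar z$. So $x=v^+zv^-$ with $v^\pm\in U_{\pm\alpha}(O)$ and $z\in Z_G(S)(\mathbb F)\cap G_{\mathbb F}(O)$. Therefore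
$$u=u_1n_0xu_2=\underbrace{u_1(n_0v^+n_0^{-1})}_{u'}\ \underbrace{n_0z}_{n}\ \underbrace{v^-u_2}_{u''},$$
with $n_0v^+n_0^{-1}\in U_{-\alpha}(O)$ because $s_\alpha\alpha=-\alpha$. By Lemma 8.3, $z$ fixes $\mathbb A$ pointwise, so $nf_0(\nu)=n_0f_0(\nu)=f_0(s_\alpha\nu)$. This proves (11).

**Step 5: the apartment $f_3$.** Since $u',u''\in U_{-\alpha}(O)$ have integral logarithms with components in $\mathfrak g_{-\alpha}$ and $\mathfrak g_{-2\alpha}$, Lemma 8.1 shows that they fix $H^-$ pointwise. Let $f_3=u'f_0\in\mathcal F$. Then $f_3(H^-)=f_0(H^-)$ and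
$$uf_0(H^-)=u'nu''f_0(H^-)=u'nf_0(H^-)=u'f_0(H^+)=f_3(H^+).\tag{12}$$

*$f_1(\mathbb A)\cap f_3(\mathbb A)=f_3(H^-)$.* The inclusion $\supseteq$ is clear. Suppose $f_3(\nu)\in f_0(\mathbb A)$ with $\alpha(\nu)>0$. By the last claim of Lemma 8.1, $f_3(\nu)=u'f_0(\nu)=f_0(\nu)$. As $\nu\in H^+$, $f_0(\nu)=uf_0(\nu)$. But by (12) also $f_0(\nu)=f_3(\nu)\in f_3(H^+)=uf_0(H^-)$. Injectivity of $uf_0$ gives $\nu\in H^-$, a contradiction.

*$f_2(\mathbb A)\cap f_3(\mathbb A)=f_3(H^+)$.* The inclusion $\supseteq$ is (12), as $f_2=uf_0$. If $\alpha(\nu)<0$ and $f_3(\nu)\in f_2(\mathbb A)$, then $f_3(\nu)=f_0(\nu)\in f_0(\mathbb A)\cap f_2(\mathbb A)=f_0(H^+)$, so $\nu\in H^+$, a contradiction.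

Both intersections are half-apartments and their union is $f_3(\mathbb A)$. Finally
$$f_1(\mathbb A)\cap f_3(\mathbb A)\cap f_2(\mathbb A)\cap f_3(\mathbb A)=f_3(H^-)\cap f_3(H^+)=f_3(M)=u'f_0(M)=f_0(M),$$
and $f_0(M)=\partial(f_1(\mathbb A)\cap f_2(\mathbb A))$. This proves (EC), and with it Theorem A. $\blacksquare$

## 13. Every intersection of half-apartments occurs: Theorem B(1)

"Only if" is (A2). For "if", write the given nonempty set as $Y=\bigcap_{\alpha\in\Sigma}\{\alpha\ge\ell_\alpha\}$ with $\ell_\alpha\in\Lambda\cup\{-\infty\}$. We build $g=u^-lu^+$ so that $u^\pm$ impose the inequalities that are not equations and a generic $l$ imposes the equations. For $\operatorname{SL}_2$ and $Y=\{0\}$ there are no inequalities to impose, and $g=l\in\operatorname{SL}_2(\mathbb K)$ only has to be generic.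

**Step 1: normalization.** We choose the direction $e$ and an origin. Let $\Sigma_0=-\Sigma_0$ be the set of roots constant on $Y$, and $E=\{b\in N:\langle\alpha,b\rangle=0\ \forall\alpha\in\Sigma_0\}$. Choose $e\in E\cap X_*(S)$ satisfying (7) for this $E$. If $\alpha\in\Sigma$ vanishes on $E$, then $\alpha\in\operatorname{span}\Sigma_0$ is constant on $Y$, so $\alpha\in\Sigma_0$. With (7) this gives $\Sigma_0=\{\alpha:\langle\alpha,e\rangle=0\}$, the set of roots of $L:=L_e$. Averaging finitely many points of $Y$ we get $z\in Y$ with $\alpha(z)>\ell_\alpha$ for all $\alpha\notin\Sigma_0$. Translate so that $z=0$. Then $\Sigma_0$ vanishes on $Y$, $\ell_\alpha<0$ for $\alpha\notin\Sigma_0$, and $\ell_\alpha\le0$ for $\alpha\in\Sigma_0$. With $\mathrm{Fl}=\{\nu:\alpha(\nu)=0\ \forall\alpha\in\Sigma_0\}$,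
$$Y=\{\nu\in\mathrm{Fl}:\alpha(\nu)\ge\ell_\alpha\ \forall\alpha\notin\Sigma_0\}.\tag{13}$$
Hence $\varepsilon b\in Y$ for every $b\in E$ and all small $\varepsilon\in\Lambda_{>0}$.

**Step 2: choice of $g$.** Let $u^\pm=\exp(\sum_{\pm\langle\alpha,e\rangle>0}n_\alpha)\in U_e^\pm(\mathbb F)$ with $n_\alpha\in\mathfrak g_{\alpha,\mathbb F}$, $v(n_\alpha)=-\ell_\alpha>0$, and $n_\alpha=0$ if $\ell_\alpha=-\infty$; such $n_\alpha$ exist as scalar multiples of nonzero vectors of $\mathfrak g_\alpha$ over $\mathbb K$. These $u^\pm$ are integral and reduce to $1$.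

For $b\in X_*(S)$ let $P_L(b)=P_G(b)\cap L$. By Section 6 applied to $L$ it is connected with Lie algebra $\mathfrak z\oplus\bigoplus_{\alpha\in\Sigma_0,\langle\alpha,b\rangle\ge0}\mathfrak g_\alpha$. So there are only finitely many groups $P_L(b)$. Choose $l\in L(\mathbb K)\cap G_{\mathbb K}$ outside all sets $P_L(b)n_w^{-1}$ with $P_L(b)\ne L$, $w\in W_s$, $n_w\in L$. These are finitely many proper closed subsets of the irreducible variety $L$, so it is enough that $L(\mathbb K)\cap G_{\mathbb K}$ is Zariski dense in $L$. Indeed $L(\mathbb K)$ is dense (Borel, 18.3), $G_{\mathbb K}$ has finite index in $G(\mathbb K)$, and the closure of a finite-index subgroup of $L(\mathbb K)$ has finite index in the connected group $L$, hence equals $L$.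

Put $g=u^-lu^+\in G_{\mathbb F}(O)$, so $\bar g=l$. By Lemma 8.1 $u^\pm$ fix $Y$ pointwise; $l$ fixes $0$ and hence $\mathrm{Fl}\supseteq Y$ by Lemma 8.3. So $g$ fixes $Y$ pointwise. Let $Y_g=f_0^{-1}(gf_0(\mathbb A))\supseteq Y\ni0$. By Steps 1–3 of Section 10, where $m(0)=0$ as $g$ fixes $0$, there is $w\in W_s$ with $f_0(\lambda)=gf_0(w\lambda)$ for $\lambda\in Y_g$.

**Step 3: $w$ is generated by the $s_\alpha$ with $\alpha\in\Sigma_0$.** This makes $w$ harmless. On $Y$ we have $gf_0(\lambda)=f_0(\lambda)=gf_0(w\lambda)$, so $w$ is the identity on $Y$. As $\varepsilon e\in Y$ for small $\varepsilon>0$, $we=e$. The stabilizer of a vector in a finite reflection group is generated by the reflections fixing it, so $w$ lies in the group generated by the $s_\alpha$, $\alpha\in\Sigma_0$. Hence $w$ acts trivially on $\mathrm{Fl}$, and $n_w$ centralizes $e$, i.e. $n_w\in L$.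

**Step 4: $Y_g\subseteq\mathrm{Fl}$.** Here the genericity of $l$ is used. Let $\lambda\in Y_g$. Then $gn_w$ fixes $0$ and $\lambda$. By Lemma 3.2, applied to the elements of the symmetric set $T=\Sigma\cup\{\chi-\eta\}$ on which $\lambda$ is zero, respectively positive, there is $b\in X_*(S)$ with the same signs as $\lambda$ on $T$. By Lemma 8.2, $ln_w=\overline{gn_w}\in P_G(b)$, so $ln_w\in P_L(b)$. By the choice of $l$, $P_L(b)=L$. So $\langle\alpha,b\rangle\ge0$ for all $\alpha\in\Sigma_0=-\Sigma_0$, i.e. $\langle\alpha,b\rangle=0$, and hence $\alpha(\lambda)=0$ for all $\alpha\in\Sigma_0$.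

**Step 5: $Y_g=Y$.** We apply (8) to $g$ and $Y_g$. Since $w$ is trivial on $\mathrm{Fl}\supseteq Y_g$, $g$ fixes $Y_g$ pointwise, so (8) applies. Let $E_g$ be the space $E$ attached to $Y_g$ in Step 4 of Section 10. For $b\in E_g$ and small $\varepsilon>0$, starting from a point of $Y_g^\circ$, we have $\varepsilon b\in Y_g-Y_g\subseteq\mathrm{Fl}$, so $E_g\subseteq E$. Conversely, for $b\in E$, the points $\varepsilon b$ and $0$ lie in $Y\subseteq Y_g$ for small $\varepsilon>0$. The forms $\theta_i$, $i\in I_=$, of $Y_g$ are constant on $Y_g$, so they vanish on $b$, and $E\subseteq E_g$. Thus $E_g=E$, and $e$ satisfies (7) for $Y_g$. By uniqueness, the factorization in (8) is the given one $g=u^-lu^+$. By (8), $Y_g\subseteq\mathrm{Fl}$, Lemma 8.1 and (13),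
$$Y_g=\{\nu\in\mathrm{Fl}:u^\pm\text{ fix }\nu\}=\{\nu\in\mathrm{Fl}:\alpha(\nu)\ge\ell_\alpha\ \forall\alpha\notin\Sigma_0\}=Y.$$
Hence $Y=f_0^{-1}(gf_0(\mathbb A))$. Undoing the translation, that is, precomposing $f_0$ with it by (A1), gives the claim for the original $Y$. The last sentence of Theorem B(1) is the case $Y=H^+_{\alpha,\ell}$, where $f(\mathbb A)\cap f'(\mathbb A)=f(H^+_{\alpha,\ell})$. $\blacksquare$
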